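# Lines against the plane: $\mathcal F(\mathbb R\times\mathbb Z)$ and $\mathcal F(\mathbb R^2)$ are not isomorphic

## 1. Parallel lines, $L_1$, and a first guess

Keep from the Euclidean plane only the horizontal lines at integer heights. This gives $\mathbb R\times\mathbb Z$, with the distance of the plane. To every metric space $M$ one attaches a Banach space $\mathcal F(M)$, its Lipschitz-free space. We ask whether the lines and the whole plane give the same Banach space: are $\mathcal F(\mathbb R\times\mathbb Z)$ and $\mathcal F(\mathbb R^2)$ isomorphic? The question is posed in Fraser Mason, "Lipschitz-free spaces over products of sequences", arXiv:2607.28440 (2026).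

The first guess is **no**, with the following reason. The free space of one line is $L_1$. The set $\mathbb R\times\mathbb Z$ is a countable family of lines at mutual distance at least $1$, so $\mathcal F(\mathbb R\times\mathbb Z)$ should be some countable sum of copies of $L_1$, hence a subspace of an $L_1$-space, while $\mathcal F(\mathbb R^2)$ should be too rich to fit into $L_1$.

The answer "no" is right, and so is the statement about $\mathbb R^2$. But the statement about $\mathbb R\times\mathbb Z$ is false, and we shall see in Section 2 that embeddability into $L_1$ cannot separate the two spaces. What we shall prove is this: $\mathcal F(\mathbb R^2)$ is not isomorphic to any subspace of $\mathcal F(\mathbb R\times\mathbb Z)$, although $\mathcal F(\mathbb R\times\mathbb Z)$ is isomorphic to a complemented subspace of $\mathcal F(\mathbb R^2)$.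

**Definitions and basic facts.** All Banach spaces are real. "Isomorphic" means that there is a bounded linear bijection with bounded inverse. We say that $X$ *embeds* into $Y$ if $X$ is isomorphic to a subspace of $Y$, that is, if there are a bounded linear $J:X\to Y$ and $c>0$ with $\|Jx\|\ge c\|x\|$ for all $x$. We write $L_1(\nu)$ for $L_1$ over an arbitrary measure space, and call such a space an $L_1$-space.

For a metric space $M$ with basepoint $0_M$, $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz functions $f:M\to\mathbb R$ with $f(0_M)=0$, normed by the Lipschitz constant. For $x\in M$ let $\delta_M(x)\in\mathrm{Lip}_0(M)^*$ be evaluation, $\delta_M(x)(f)=f(x)$, and let $\mathcal F(M)$ be the closed linear span of $\{\delta_M(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Its isometry class does not depend on the basepoint. By definition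
$$\|\mu\|=\sup\{\langle\mu,f\rangle:\ f\in\mathrm{Lip}_0(M),\ \|f\|\le1\},\qquad \mu\in\mathcal F(M). \tag{1}$$
Four facts will be used all the time.

* The map $\delta_M$ is an isometry: $\|\delta_M(x)-\delta_M(y)\|\le d(x,y)$ is clear, and $f=d(\cdot,y)-d(0_M,y)$ gives equality.
* $\mathcal F(M)^*=\mathrm{Lip}_0(M)$: a functional $\phi$ on $\mathcal F(M)$ corresponds to $f=\phi\circ\delta_M$, which is $\|\phi\|$-Lipschitz.
* If $0_M\in N\subset M$, then $\mathcal F(N)$ is isometrically the closed span of $\delta_M(N)$ in $\mathcal F(M)$, because every $f\in\mathrm{Lip}_0(N)$ extends to $M$ with the same Lipschitz constant (McShane: $x\mapsto\inf_{y\in N}(f(y)+\|f\|d(x,y))$). If $N$ is dense in $M$, the two spaces coincide.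
* The vectors $\delta_M(x)$, $x\ne0_M$, are linearly independent, and $\delta_M(0_M)=0$. So a linear map on $\mathrm{span}\,\delta_M(M)$ may be prescribed freely on the $\delta_M(x)$, as long as $\delta_M(0_M)\mapsto0$.

For $x\in\mathbb R$ put $s_x=\mathrm{sgn}(x)\,1_{[0\wedge x,\,0\vee x]}$, so that $\int s_x g=\int_0^xg$.

**Example 1 (one line, and the integers).** Every $f\in\mathrm{Lip}_0(\mathbb R)$ is $f(x)=\int_0^xg$ with $\|f\|=\|g\|_\infty$. By (1), $\|\sum a_i\delta(x_i)\|=\sup_{\|g\|_\infty\le1}\int g\sum a_is_{x_i}=\|\sum a_is_{x_i}\|_{L_1}$. So $\delta(x)\mapsto s_x$ extends to an isometry of $\mathcal F(\mathbb R)$ onto $L_1(\mathbb R)$ (step functions are dense). In the same way $\delta(n)-\delta(n-1)\mapsto e_n$ gives $\mathcal F(\mathbb Z)=\ell_1$ isometrically.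

**Example 2 (two lines, the obvious map fails).** On $\mathbb R\times\{0,1\}$ with basepoint $(0,0)$, treat the lines as independent: send $\delta(x,0)\mapsto(s_x,0,0)$ and $\delta(x,1)\mapsto(0,s_x,1)$ in $L_1(\mathbb R)\oplus_1L_1(\mathbb R)\oplus_1\mathbb R$. The image of $\delta(x,1)-\delta(x,0)$ has norm $2|x|+1$, while the two points have distance $1$. The map is unbounded: far from the basepoint, neighboring lines are not independent. It is bounded if $|x|\le\rho$, with a constant that grows with $\rho$. We shall come back to this.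

**Example 3 (two lines, a better map).** The guess nevertheless survives for two lines. A function $f\in\mathrm{Lip}_0(\mathbb R\times\{0,1\})$ is given by $f(\cdot,0)$ and the *bounded* function $h=f(\cdot,1)-f(\cdot,0)$, which we encode by its integer values and its derivative. For $x=n+s$ with $n\in\mathbb Z$, $0\le s<1$ define $V$ into $L_1(\mathbb R)\oplus_1\ell_1(\mathbb Z)\oplus_1L_1(\mathbb R)$ by
$$V\delta(x,0)=(s_x,0,0),\qquad V\delta(x,1)=\big(s_x,\ (1-s)e_n+se_{n+1},\ 1_{[n,x]}-s1_{[n,n+1]}\big).$$
By (1) and the duality of $L_1$ and $\ell_1$, $\|V\mu\|=\sup\langle\mu,f\rangle$ over all $f$ with $f(x,0)=\int_0^xg$, $f(x,1)=f(x,0)+h(x)$,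
$$h(x)=(1-s)a_n+sa_{n+1}+\int_n^x\gamma-s\int_n^{n+1}\gamma,\qquad \|g\|_\infty,\|a\|_\infty,\|\gamma\|_\infty\le1 .$$
Here $h$ is continuous and $|h'|\le2+1+1=4$ a.e. The two integrals combine to $(1-s)\int_n^x\gamma-s\int_x^{n+1}\gamma$, of modulus at most $2s(1-s)\le\frac12$, so $|h|\le\frac32$. Hence $f(\cdot,1)$ is $5$-Lipschitz, and $|f(x,1)-f(y,0)|\le|x-y|+\frac32\le\frac52d$, since the distance $d$ of the two points is at least $1$ and at least $|x-y|$. So $\|V\mu\|\le5\|\mu\|$. Conversely, if $\|f\|\le1$, put $g=\partial_xf(\cdot,0)$, $h=f(\cdot,1)-f(\cdot,0)$, $a_n=h(n)$, $\gamma=h'$. The formula reproduces $h$, and $|g|\le1$, $|a_n|\le1$, $|\gamma|\le2$; so $f/2$ is of the admissible form and $\|\mu\|\le2\|V\mu\|$. Thus $\mathcal F(\mathbb R\times\{0,1\})$ embeds into an $L_1$-space.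

## 2. Why embeddability into $L_1$ does not distinguish the two spaces

The guess has passed one line and two lines. With infinitely many lines it breaks down, because from far away $\mathbb R\times\mathbb Z$ looks like the plane.

**Lemma 1.** If $\mathcal F(\mathbb Z^2)$ embeds into an $L_1$-space, then so does $\mathcal F(\mathbb R^2)$. Consequently $\mathcal F(\mathbb R\times\mathbb Z)$ embeds into an $L_1$-space if and only if $\mathcal F(\mathbb R^2)$ does.

*Proof.* The second sentence follows from the first, because $\mathcal F(\mathbb Z^2)\subset\mathcal F(\mathbb R\times\mathbb Z)\subset\mathcal F(\mathbb R^2)$.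

**Step 1: transfer the embedding to finer grids.** Let $J:\mathcal F(\mathbb Z^2)\to L_1(\nu)$ satisfy $\|\mu\|\le\|J\mu\|\le\Delta\|\mu\|$ (rescale $J$ if needed). The map $\delta(x)\mapsto2^{-j}\delta(2^jx)$ is an isometry of $\mathcal F(2^{-j}\mathbb Z^2)$ onto $\mathcal F(\mathbb Z^2)$: pair with $\tilde f(y)=2^jf(2^{-j}y)$, which has the same Lipschitz constant as $f$. Composing with $J$ we get $J_j:\mathcal F(2^{-j}\mathbb Z^2)\to L_1(\nu)$ with $\|\mu\|\le\|J_j\mu\|\le\Delta\|\mu\|$.

**Step 2: pass to the limit.** The spaces $\mathcal F(2^{-j}\mathbb Z^2)$, $j\ge0$, increase, and their union $E$ is dense in $\mathcal F(\mathbb R^2)$, because dyadic points are dense and $\delta$ is an isometry. Fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and let $Z=\ell_\infty(L_1(\nu))/\{(z_j):\lim_{\mathcal U}\|z_j\|=0\}$, with norm $\|[(z_j)]\|=\lim_{\mathcal U}\|z_j\|$, be the ultrapower of $L_1(\nu)$. For $\mu\in E$ let $\widehat J\mu$ be the class of $(J_j\mu)_j$, where the finitely many undefined entries are set to $0$. This is linear, and $\|\mu\|\le\|\widehat J\mu\|\le\Delta\|\mu\|$.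 By density $\widehat J$ extends to an embedding of $\mathcal F(\mathbb R^2)$ into $Z$.

**Step 3: recognize $Z$ as an $L_1$-space.** This is due to Dacunha-Castelle–Krivine 1972, and follows from Kakutani's theorem. The sequences with $\lim_{\mathcal U}\|z_j\|=0$ form a closed lattice ideal in $\ell_\infty(L_1(\nu))$, so $Z$ is a Banach lattice with $|[(z_j)]|=[(|z_j|)]$. Positive elements have representatives with $z_j,z_j'\ge0$, and then $\|z_j+z_j'\|=\|z_j\|+\|z_j'\|$ for all $j$; in the limit the norm of $Z$ is additive on positive elements. By Kakutani's theorem such a Banach lattice is isometric to some $L_1(\nu')$. $\square$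

So the criterion "embeds into $L_1$" cannot tell our spaces apart. We shall see in Section 7 that neither of them embeds.

Another natural invariant is the **Schur property**: every weakly convergent sequence converges in norm. The space $\ell_1$ has it, $L_1[0,1]$ does not (the Rademacher functions are weakly null and have norm $1$). This does not help either: both spaces contain $\mathcal F(\mathbb R)=L_1(\mathbb R)$, so both fail it.

## 3. A larger class: $\ell_1$-sums without uniform constants

Example 2 shows what remains true: *bounded* pieces of $\mathbb R\times\mathbb Z$ do behave like independent segments, with constants that depend on the size. This suggests allowing infinitely many $L_1$-pieces with no control of the constants.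

**Definition.** $\mathfrak L$ is the class of Banach spaces isomorphic to a subspace of some $\big(\bigoplus_{n\ge0}X_n\big)_{\ell_1}$, where each $X_n$ is isomorphic to a subspace of some $L_1(\nu_n)$, with no uniformity in $n$.

The class is closed under isomorphisms and subspaces.

**Example 4.** Every $\ell_1$-sum of finite-dimensional spaces is in $\mathfrak L$, since an $m$-dimensional space is isomorphic to $\ell_1^m$. In particular $X=(\bigoplus_n\ell_\infty^n)_{\ell_1}\in\mathfrak L$, although $X$ does not embed into any $L_1(\nu)$. To see this, let $x_1,\dots,x_n\in L_1(\nu)$ be the images of the unit vectors of $\ell_\infty^n$ under an embedding $J$ with $c\|x\|\le\|Jx\|\le C\|x\|$. Averaging over signs and using the inequalities of Khintchine and Minkowski,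
$$C\ge\mathbb E\Big\|\sum\varepsilon_ix_i\Big\|_1\ge\tfrac1{\sqrt2}\int\Big(\sum|x_i|^2\Big)^{1/2}d\nu\ge\tfrac1{\sqrt2}\Big(\sum\|x_i\|_1^2\Big)^{1/2}\ge \tfrac{c}{\sqrt2}\sqrt n ,$$
which is impossible for large $n$. So $\mathfrak L$ is strictly larger than the class of spaces that embed into $L_1$.

**Theorem 1.** $\mathcal F(\mathbb R\times\mathbb Z^b)\in\mathfrak L$ for all $b\ge0$, and $\mathcal F(\mathbb R^2)\notin\mathfrak L$. As $\mathfrak L$ is closed under isomorphisms and subspaces, $\mathcal F(\mathbb R^2)$ does not embed isomorphically into $\mathcal F(\mathbb R\times\mathbb Z)$; in particular the two spaces are not isomorphic.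

## 4. Cutting $\mathbb R\times\mathbb Z^b$ into dyadic balls

The next lemma, a form of Kalton's decomposition, reduces a free space to the free spaces of balls around the basepoint.

**Lemma 2.** For any metric space $M$ let $M_n=\{x:d(x,0_M)\le2^{n+1}\}$, $n\ge0$. Then $\mathcal F(M)$ is isomorphic to a subspace of $\big(\bigoplus_{n\ge0}\mathcal F(M_n)\big)_{\ell_1}$.

*Proof.* **Step 1: choose a partition of unity adapted to dyadic annuli.** Write $r=d(x,0_M)$. Let $\varphi_0=1$ for $r\le1$, $\varphi_0=2-r$ for $1\le r\le2$, $\varphi_0=0$ for $r\ge2$. For $n\ge1$ let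
$$\varphi_n=\frac{r-2^{n-1}}{2^{n-1}}\ \ (2^{n-1}\le r\le2^n),\qquad \varphi_n=\frac{2^{n+1}-r}{2^n}\ \ (2^n\le r\le2^{n+1}),$$
and $\varphi_n=0$ otherwise. On $2^n\le r\le2^{n+1}$ only $\varphi_n$ and $\varphi_{n+1}$ can be nonzero, and they add up to $1$; for $r\le 1$ only $\varphi_0=1$ matters. So $\sum\varphi_n=1$, at most two $\varphi_n$ are nonzero at each point, $0\le\varphi_n\le1$, $\varphi_n$ is $2^{1-n}$-Lipschitz, and $\varphi_n=0$ off $M_n$.

**Step 2: show that gluing functions with the $\varphi_n$ costs only a constant.** Let $f_n\in\mathrm{Lip}_0(M_n)$ with $\|f_n\|\le1$; then $|f_n|\le2^{n+1}$ on $M_n$. Extend $\varphi_nf_n$ by $0$. For $x,y\in M_n$,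
$$|\varphi_nf_n(x)-\varphi_nf_n(y)|\le\varphi_n(x)|f_n(x)-f_n(y)|+|f_n(y)||\varphi_n(x)-\varphi_n(y)|\le(1+2^{n+1}2^{1-n})d(x,y)=5d(x,y).$$
For $x\in M_n$, $y\notin M_n$ we have $\varphi_n(y)=0$, so $|\varphi_nf_n(x)|=|\varphi_n(x)-\varphi_n(y)||f_n(x)|\le4d(x,y)$. For given $x,y$ at most four indices $n$ contribute, so $\sum_n\varphi_nf_n$ is $20$-Lipschitz, and it vanishes at $0_M$.

**Step 3: dualize.** Define $T$ on $\mathrm{span}\,\delta(M)$ by $T\delta_M(x)=(\varphi_n(x)\delta_{M_n}(x))_n$, where coordinate $n$ is $0$ if $x\notin M_n$. The norm of an $\ell_1$-sum is the supremum over independent choices of norming functionals, so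
$$\|T\mu\|=\sup\Big\{\Big\langle\mu,\sum_n\varphi_nf_n\Big\rangle:\ f_n\in\mathrm{Lip}_0(M_n),\ \|f_n\|\le1\Big\}\le20\|\mu\|.$$
If $f\in\mathrm{Lip}_0(M)$, $\|f\|\le1$, the choice $f_n=f|_{M_n}$ gives $\sum\varphi_nf_n=f$; hence $\|T\mu\|\ge\|\mu\|$. Extend $T$ by density. $\square$

**Lemma 3.** For $M=\mathbb R\times\mathbb Z^b$ with basepoint $0$, each $\mathcal F(M_n)$ is isomorphic to a subspace of an $L_1$-space.

*Proof.* This is the obvious map of Example 2, now on a bounded set. Put $\rho=2^{n+1}\ge2$. Then $M_n=\bigcup_{m\in G}I_m\times\{m\}$ with $G\subset\mathbb Z^b$ finite and $I_m$ a compact interval symmetric about $0$, possibly $\{0\}$. Define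
$$U:\mathrm{span}\,\delta(M_n)\to\Big(\bigoplus_{m\in G}L_1(I_m)\Big)_{\ell_1}\oplus_1\ell_1(G\setminus\{0\}),\qquad U\delta(x,m)=\big(s_x\in L_1(I_m),\ e_m\text{ if }m\ne0\big).$$
The target is $L_1$ of a disjoint union of measure spaces. By duality $\|U\mu\|$ is the supremum of $\langle\mu,f\rangle$ over all $f$ of the form
$$f(x,m)=a_m1_{m\ne0}+\int_0^xg_m,\qquad |a_m|\le1,\ \|g_m\|_\infty\le1.$$

**Upper bound.** Such an $f$ vanishes at $0$, is $1$-Lipschitz on each line, and satisfies $|f|\le1+\rho$. Points on different lines have distance at least $1$. So $f$ is $2(1+\rho)$-Lipschitz, and $\|U\mu\|\le2(1+\rho)\|\mu\|$.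

**Lower bound.** If $\|f\|_{\mathrm{Lip}_0(M_n)}\le1$, then $|f(0,m)|\le|m|\le\rho$ and $|\partial_xf|\le1$ a.e., and $f(x,m)=f(0,m)+\int_0^x\partial_xf(\cdot,m)$. So $f/\rho$ has the admissible form, and $\|\mu\|\le\rho\|U\mu\|$. $\square$

Lemmas 2 and 3 give the first half of Theorem 1: $\mathcal F(\mathbb R\times\mathbb Z^b)\in\mathfrak L$. The isomorphism constants of Lemma 3 are of order $\rho^2$, so we do not get an embedding into a single $L_1$-space.

## 5. Weakly compact sets live on finitely many summands

How can one work with a space in $\mathfrak L$ if the constants blow up? By never looking at more than finitely many summands. The following lemma says when this is allowed.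

**Lemma 4.** Let $K$ be relatively weakly compact in $Y=(\bigoplus_nX_n)_{\ell_1}$. Then $\sup_{x\in K}\sum_{n>N}\|x_n\|\to0$ as $N\to\infty$.

*Proof.* The plan is to map a bad $K$ into $\ell_1$ and use the Schur property there. The tails decrease in $N$, so if the claim fails there is $\varepsilon>0$ such that for every $N$ some $x\in K$ has $\sum_{n>N}\|x_n\|>\varepsilon$. Choosing alternately an element and a cut-off, we find $N_1<N_2<\cdots$ and $x^j\in K$ with
$$\sum_{N_j<n\le N_{j+1}}\|x^j_n\|>\varepsilon .$$
For $N_j<n\le N_{j+1}$ pick $\phi_n$ in the unit ball of $X_n^*$ with $\phi_n(x_n^j)=\|x_n^j\|$; put $\phi_n=0$ for $n\le N_1$. Then $\Phi x=(\phi_n(x_n))_n$ is a bounded operator $Y\to\ell_1$, so $\Phi(K)$ is relatively weakly compact. By Eberlein–Šmulian every sequence in $\Phi(K)$ has a weakly convergent subsequence, which converges in norm by the Schur property of $\ell_1$. So $\Phi(K)$ is relatively norm compact in $\ell_1$ and has uniformly small tails. But $\sum_{n>N_j}|\phi_n(x_n^j)|>\varepsilon$ for all $j$, a contradiction. $\square$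

**Example 5 (the discrete case).** $\mathcal F(\mathbb Z^b)$ has the Schur property. Balls in $\mathbb Z^b$ are finite, so by Lemma 2 the space embeds into an $\ell_1$-sum of finite-dimensional spaces. The members of a weakly null sequence in such a sum form a relatively weakly compact set, so their tails are uniformly small by Lemma 4; each coordinate is weakly null in a finite-dimensional space, hence norm null. So the sequence is norm null, and the property passes to subspaces. Since $\mathcal F(\mathbb R^2)$ contains $L_1(\mathbb R)$, it does not embed into $\mathcal F(\mathbb Z^b)$.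

For $\mathbb R\times\mathbb Z$ the summands are $L_1$-like instead of finite-dimensional, so weakly null sequences no longer suffice. Lemma 4 tells us what to look for: if $T:\mathcal F(\mathbb R^2)\to Y$ is bounded, a relatively weakly compact family in $\mathcal F(\mathbb R^2)$ is seen, up to $\varepsilon$, by an operator into *finitely many* $L_1$-like summands, that is, into one $L_1$-space. So we want a relatively weakly compact family in $\mathcal F(\mathbb R^2)$, bounded away from $0$, that no operator into an $L_1$-space can keep bounded away from $0$.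

## 6. Plane waves in $\mathcal F(\mathbb R^2)$

**Step 1: set up oscillating elements.** Let $Q=(0,2\pi)^2$. Fix $\chi\in C_c^\infty(Q)$ with $\chi\ge0$, $\int\chi=1$, and take the basepoint of $\mathbb R^2$ to be some $o\in\overline Q$. If $\|f\|_{\mathrm{Lip}_0(\mathbb R^2)}\le1$, then $|f|\le2\sqrt2\,\pi$ on $Q$, so (Lipschitz functions are differentiable a.e.)
$$|\nabla(\chi f)|\le C_\chi:=\|\chi\|_\infty+2\sqrt2\,\pi\|\nabla\chi\|_\infty\quad\text{a.e.} \tag{2}$$
The constant does not depend on the choice of $o\in\overline Q$. For continuous $2\pi\mathbb Z^2$-periodic $g$ let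
$$\Lambda g=\int\chi(x)g(x)\,\delta(x)\,dx\in\mathcal F(\mathbb R^2),\qquad \langle\Lambda g,f\rangle=\int\chi gf ,$$
the integral being over $Q$. This is a Bochner integral of a continuous compactly supported function, because $\delta$ is an isometry.

**Step 2: express divergences through $L^1$ vector fields.** The point is that $\Lambda$ of a derivative is controlled by the $L^1$-norm of the function. For $g\in L^1(Q;\mathbb R^2)$ define $Dg\in\mathrm{Lip}_0(\mathbb R^2)^*$ by
$$\langle Dg,f\rangle=-\int_Qg\cdot\nabla(\chi f),\qquad \|Dg\|\le C_\chi\|g\|_{L^1},$$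
using (2). If $g$ is periodic and $C^1$, then, since $\chi f$ is Lipschitz with compact support in $Q$, integration by parts gives
$$Dg=\Lambda(\operatorname{div}g). \tag{3}$$
This applies to $g\in C_c^1(Q;\mathbb R^2)$, extended periodically; so $D$ maps a dense subspace of $L^1(Q;\mathbb R^2)$ into the closed subspace $\mathcal F(\mathbb R^2)$ of $\mathrm{Lip}_0(\mathbb R^2)^*$. Hence $D:L^1(Q;\mathbb R^2)\to\mathcal F(\mathbb R^2)$. Taking fields with one nonzero component, we get for periodic $C^1$ scalar $g$
$$\|\Lambda(\partial_ig)\|\le C_\chi\|g\|_{L^1(Q)},\qquad i=1,2. \tag{4}$$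

**Step 3: define the family.** For $k\in\mathbb Z^2\setminus\{0\}$ put
$$v_k=|k|\,\Lambda(\cos(k\cdot x))=D\Big(\frac k{|k|}\sin(k\cdot x)\Big).$$
The two expressions agree by (3), because the divergence of the field is $|k|\cos(k\cdot x)$.

**Lemma 5.** (a) $\{v_k\}$ is relatively weakly compact in $\mathcal F(\mathbb R^2)$. (b) With $f_k(x)=|k|^{-1}(\cos(k\cdot x)-\cos(k\cdot o))$ we have $\|f_k\|_{\mathrm{Lip}_0(\mathbb R^2)}\le1$ and $\langle v_k,f_k\rangle\to\frac12$ as $|k|\to\infty$. Hence $\|v_k\|\ge\frac14$ for all but finitely many $k$.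

*Proof.* (a) The fields $\frac k{|k|}\sin(k\cdot x)$ lie in a ball of the Hilbert space $L^2(Q;\mathbb R^2)$. This ball is weakly compact, and the bounded operator $L^2(Q;\mathbb R^2)\hookrightarrow L^1(Q;\mathbb R^2)\xrightarrow{\,D\,}\mathcal F(\mathbb R^2)$ maps it to a weakly compact set.

(b) The gradient of $f_k$ has length at most $1$, and $f_k(o)=0$. With $\cos^2\theta=\frac12+\frac12\cos2\theta$,
$$\langle v_k,f_k\rangle=\tfrac12\int\chi+\tfrac12\int\chi\cos(2k\cdot x)-\cos(k\cdot o)\int\chi\cos(k\cdot x)\longrightarrow\tfrac12$$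
by Riemann–Lebesgue. $\square$

**Why all directions are needed.** It would be simpler to use only waves in one direction, $k=(m,0)$. These do not work. The first coordinate projection induces an operator $T:\mathcal F(\mathbb R^2)\to\mathcal F(\mathbb R)$, $T\delta(x)=\delta(x_1)$, where $\mathbb R$ has basepoint $o_1$; it has norm at most $1$, because composing a function of $x_1$ with the projection does not increase the Lipschitz constant. For $k=(m,0)$ the function $f_k$ depends on $x_1$ only, say $f_k(x)=h(x_1)$ with $\|h\|\le1$, $h(o_1)=0$. So $\|Tv_{(m,0)}\|\ge\langle v_{(m,0)},f_{(m,0)}\rangle\ge\frac14$ for large $|m|$, and $\mathcal F(\mathbb R)\cong L_1$. An operator into $L_1$ can keep all waves of one direction. What it cannot keep is almost all waves of all directions, and we now measure this with the weights $|k|^{-2}$. They are summable along the line $k=(m,0)$, but not over the plane lattice: the $8j$ points with $\max(|k_1|,|k_2|)=j$ satisfy $|k|^2\le2j^2$, so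
$$\sum_{k\in\mathbb Z^2\setminus\{0\}}|k|^{-2}\ge\sum_{j\ge1}\frac{8j}{2j^2}=\infty. \tag{5}$$

## 7. Operators into $L_1$ and the Sobolev inequality in the plane

**Lemma 6.** If $u$ is real, smooth, $2\pi\mathbb Z^2$-periodic and has mean $0$ on $Q$, then $\|u\|_{L^2(Q)}\le\|\partial_1u\|_{L^1(Q)}+\|\partial_2u\|_{L^1(Q)}$.

*Proof.* We bound $|u(t)|$ once by a function of $t_2$ and once by a function of $t_1$, and multiply. Let $m_1(t_2)=\frac1{2\pi}\int_0^{2\pi}u(s,t_2)\,ds$ and $a(t_2)=\int_0^{2\pi}|\partial_1u(s,t_2)|\,ds$. On a horizontal line $u$ differs from its average by at most its oscillation, so $|u(t)-m_1(t_2)|\le a(t_2)$. The continuous function $m_1$ has mean $0$, so it has a zero, and $|m_1|\le\int_0^{2\pi}|m_1'|\le\frac1{2\pi}\|\partial_2u\|_1=:c$. Thus $|u(t)|\le a(t_2)+c$. Symmetrically $|u(t)|\le b(t_1)+c'$ with $b(t_1)=\int_0^{2\pi}|\partial_2u(t_1,s)|\,ds$ and $c'=\frac1{2\pi}\|\partial_1u\|_1$. Therefore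
$$\int_Qu^2\le\int_0^{2\pi}(a+c)\,dt_2\int_0^{2\pi}(b+c')\,dt_1=\big(\|\partial_1u\|_1+\|\partial_2u\|_1\big)^2.\qquad\square$$

**Lemma 7.** For every bounded $S:\mathcal F(\mathbb R^2)\to L_1(\nu)$,
$$\sum_{k\in\mathbb Z^2\setminus\{0\}}|k|^{-2}\|Sv_k\|^2\le\big(16\pi^3C_\chi\|S\|\big)^2.$$

*Proof.* The idea is to collect all vectors $S\Lambda(e^{ik\cdot x})$ into one function $u(t,\omega)$, of which they are the Fourier coefficients in $t$. By (4) its $t$-derivatives are bounded in $L_1(\nu)$. Since the target is an $L_1$-space, we can exchange the order of integration: for almost every $\omega$ the function $u(\cdot,\omega)$ has derivatives in $L^1(Q)$, and Lemma 6 makes its Fourier coefficients square summable.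

**Step 1: reduce to Fourier coefficients.** $\mathcal F(\mathbb R^2)$ is separable, so the range of $S$ is contained in the closed span of countably many functions, each vanishing off a $\sigma$-finite set; hence we may assume that $(\Omega,\nu)$ is $\sigma$-finite. Put
$$s_k=S\Lambda\cos(k\cdot x)+i\,S\Lambda\sin(k\cdot x)\in L_1(\nu;\mathbb C),$$
that is, $s_k=S\Lambda(e^{ik\cdot x})$ for the complexified operators, with representatives such that $s_{-k}=\overline{s_k}$. Since $|k|^{-1}\|Sv_k\|=\|\mathrm{Re}\,s_k\|\le\|s_k\|$, it suffices to bound $\sum_{k\ne0}\|s_k\|^2$.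

**Step 2: build the function $u_n$.** The sum over all $k$ need not converge, so we damp it by a kernel that is bounded in $L^1$. Let
$$F_n(x)=\sum_kc_ke^{ik\cdot x},\qquad c_k=c_k^{(n)}=\Big(1-\frac{|k_1|}n\Big)_+\Big(1-\frac{|k_2|}n\Big)_+ .$$
This is a product of two one-dimensional Fejér kernels $\sum_{|j|<n}(1-\frac{|j|}n)e^{ijy}=\frac1n\big|\sum_{j=0}^{n-1}e^{ijy}\big|^2$, so $F_n\ge0$ and $\|F_n\|_{L^1(Q)}=\int_QF_n=4\pi^2$. Put
$$u_n(t,\omega)=\sum_{k\ne0}c_ke^{-ik\cdot t}s_k(\omega),\qquad\text{so that}\quad u_n(t,\cdot)=S\Lambda(F_n(\cdot-t)-1).$$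
This is a finite sum, real because $c_{-k}=c_k$ and $s_{-k}=\overline{s_k}$. For each $\omega$ it is a trigonometric polynomial in $t$ with mean $0$.

**Step 3: bound the derivatives of $u_n$.** We have $(\partial_iF_n)(x-t)=\sum_kc_k\,ik_i\,e^{ik\cdot(x-t)}$. Applying $S\Lambda$ and comparing coefficients, $\partial_{t_i}u_n(t,\cdot)=-S\Lambda\big((\partial_iF_n)(\cdot-t)\big)$. By (4), applied to the periodic function $F_n(\cdot-t)$, whose $L^1(Q)$-norm is $4\pi^2$,
$$\|\partial_{t_i}u_n(t,\cdot)\|_{L_1(\nu)}\le4\pi^2C_\chi\|S\|\quad\text{for every }t.$$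
Integrate over $t\in Q$, add $i=1,2$ and use Fubini:
$$\int_\Omega\Big(\|\partial_1u_n(\cdot,\omega)\|_{L^1(Q)}+\|\partial_2u_n(\cdot,\omega)\|_{L^1(Q)}\Big)d\nu(\omega)\le2(4\pi^2)^2C_\chi\|S\|. \tag{6}$$

**Step 4: apply the Sobolev inequality for each $\omega$.** By Parseval, $\|u_n(\cdot,\omega)\|_{L^2(Q)}=2\pi\big(\sum_{k\ne0}c_k^2|s_k(\omega)|^2\big)^{1/2}$. Minkowski's inequality (the $\ell_2$-norm of an integral is at most the integral of the $\ell_2$-norm), Lemma 6 for a.e. $\omega$, and (6) give
$$\Big(\sum_{k\ne0}c_k^2\|s_k\|_{L_1}^2\Big)^{1/2}\le\int_\Omega\Big(\sum_{k\ne0}c_k^2|s_k|^2\Big)^{1/2}d\nu\le\frac{2(4\pi^2)^2C_\chi\|S\|}{2\pi}=16\pi^3C_\chi\|S\| .$$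

**Step 5: remove the damping.** For each $k$, $c_k^{(n)}\to1$ as $n\to\infty$. Letting $n\to\infty$ in every finite partial sum gives $\sum_{k\ne0}\|s_k\|^2\le(16\pi^3C_\chi\|S\|)^2$. $\square$

**What this says about the guess.** If $S:\mathcal F(\mathbb R^2)\to L_1(\nu)$ satisfied $\|S\mu\|\ge c\|\mu\|$ with $c>0$, then $\|Sv_k\|\ge c/4$ for all but finitely many $k$ by Lemma 5(b), and Lemma 7 would contradict (5). So $\mathcal F(\mathbb R^2)$ does not embed into an $L_1$-space. By Lemma 1, neither do $\mathcal F(\mathbb Z^2)$ and $\mathcal F(\mathbb R\times\mathbb Z)$. Up to here weak compactness of the $v_k$ has not been used; it is what lets us replace $L_1$ by $\mathfrak L$.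

## 8. From $L_1$ to $\mathfrak L$

**Theorem 2.** Let $T:\mathcal F(\mathbb R^2)\to Y$ be bounded, $Y\in\mathfrak L$. Then for every $\varepsilon>0$,
$$\sum_{k:\ \|Tv_k\|\ge\varepsilon}|k|^{-2}<\infty .$$

*Proof.* **Step 1: normalize the target.** Let $J:Y\to(\bigoplus X_n)_{\ell_1}$ be an embedding with $\|Jy\|\ge j\|y\|$, where each $X_n$ embeds into $L_1(\nu_n)$. Replacing $T$ by $JT$ and $\varepsilon$ by $j\varepsilon$, we may assume $Y=(\bigoplus X_n)_{\ell_1}$.

**Step 2: discard all but finitely many summands.** By Lemma 5(a), $\{Tv_k\}$ is relatively weakly compact. By Lemma 4 there is $N$ with $\|Tv_k-P_NTv_k\|\le\varepsilon/2$ for all $k$, where $P_N$ is the projection onto the coordinates $n\le N$.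

**Step 3: pass to one operator into $L_1$.** The *finite* sum $(\bigoplus_{n\le N}X_n)_{\ell_1}$ embeds into $L_1$ of the disjoint union of $\nu_0,\dots,\nu_N$: apply the embedding of $X_n$ in each coordinate. The resulting bounded operator $W$ satisfies $\|Wx\|\ge w\|x\|$, where $w>0$ is the smallest of the $N+1$ lower constants. Put $S=WP_NT$. If $\|Tv_k\|\ge\varepsilon$, then $\|P_NTv_k\|\ge\varepsilon/2$ and $\|Sv_k\|\ge w\varepsilon/2$. By Lemma 7,
$$\sum_{k:\ \|Tv_k\|\ge\varepsilon}|k|^{-2}\Big(\frac{w\varepsilon}2\Big)^2\le\sum_{k\ne0}|k|^{-2}\|Sv_k\|^2<\infty.\qquad\square$$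

One cannot conclude $\|Tv_k\|\to0$ here: the operator induced by the coordinate projection in Section 6 is a counterexample.

**Proof of Theorem 1.** The first part was proved in Section 4. Suppose $T:\mathcal F(\mathbb R^2)\to Y\in\mathfrak L$ satisfied $\|T\mu\|\ge c\|\mu\|$ with $c>0$. By Lemma 5(b), $\|Tv_k\|\ge c/4$ for all but finitely many $k$. Theorem 2 with $\varepsilon=c/4$ gives $\sum_{k\ne0}|k|^{-2}<\infty$, contrary to (5). So $\mathcal F(\mathbb R^2)\notin\mathfrak L$. Since $\mathcal F(\mathbb R\times\mathbb Z)\in\mathfrak L$ and $\mathfrak L$ is closed under isomorphisms and subspaces, $\mathcal F(\mathbb R^2)$ does not embed into $\mathcal F(\mathbb R\times\mathbb Z)$, and the two spaces are not isomorphic. $\blacksquare$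

## 9. Extension operators: complementation, and sets of positive measure

In the other direction, $\mathcal F(\mathbb R\times\mathbb Z)$ is not only a subspace of $\mathcal F(\mathbb R^2)$ but a complemented one. This can be seen by hand.

**Lemma 8.** There is a bounded projection of $\mathcal F(\mathbb R^2)$ onto $\mathcal F(\mathbb R\times\mathbb Z)$.

*Proof.* Use a basepoint in $\mathbb R\times\mathbb Z$. For $y=m+s$, $m\in\mathbb Z$, $0\le s<1$, put $P\delta(x,y)=(1-s)\delta(x,m)+s\,\delta(x,m+1)$. Then $\langle P\mu,f\rangle=\langle\mu,\mathcal Ef\rangle$, where $\mathcal Ef(x,y)=(1-s)f(x,m)+sf(x,m+1)$ is linear interpolation between neighboring lines. If $\|f\|\le1$, then $\mathcal Ef$ is $1$-Lipschitz in $x$ for fixed $y$, and for fixed $x$ it is piecewise linear in $y$ with slopes $f(x,m+1)-f(x,m)\in[-1,1]$. So $|\mathcal Ef(p)-\mathcal Ef(q)|\le|p_1-q_1|+|p_2-q_2|\le\sqrt2\,|p-q|$, and $\|P\|\le\sqrt2$. $P$ has range in $\mathcal F(\mathbb R\times\mathbb Z)$ and is the identity there. $\square$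

For general closed sets, interpolation is replaced by Whitney's extension.

**Lemma 9 (Whitney).** For closed $A\subset\mathbb R^d$ containing the basepoint there is a linear extension operator $\mathcal E:\mathrm{Lip}_0(A)\to\mathrm{Lip}_0(\mathbb R^d)$, $\mathcal Ef|_A=f$, with $\|\mathcal E\|\le C_0(d)$ and $\mathcal E=P^*$ for a projection $P$ of $\mathcal F(\mathbb R^d)$ onto $\mathcal F(A)$.

*Proof.* We may assume $A\ne\mathbb R^d$.

**Step 1: recall the Whitney cubes.** (Stein, *Singular Integrals and Differentiability Properties of Functions*, Ch. VI §1.) The open set $A^c$ is a union of closed cubes $Q_i$ with disjoint interiors and $\operatorname{diam}Q_i\le\operatorname{dist}(Q_i,A)\le4\operatorname{diam}Q_i$. Let $Q_i^*$ be the slightly enlarged concentric cubes, by a factor less than $\frac54$. There are smooth $\varphi_i\ge0$ that vanish off $Q_i^*$, with $\sum\varphi_i=1$ on $A^c$ and $|\nabla\varphi_i|\le C/\operatorname{diam}Q_i$, and each point lies in at most $N_d$ of the $Q_i^*$. Let $p_i\in A$ be a nearest point to $Q_i$. For $x\in Q_i^*$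 the distance from $x$ to $Q_i$ is at most $\frac18\operatorname{diam}Q_i$, hence $\operatorname{dist}(x,A)\ge\frac78\operatorname{diam}Q_i$ and $|x-p_i|\le(\frac18+1+4)\operatorname{diam}Q_i\le6\operatorname{diam}Q_i$. So
$$\operatorname{dist}(x,A)\le|x-p_i|\le6\operatorname{diam}Q_i\le12\operatorname{dist}(x,A)\qquad(x\in Q_i^*). \tag{7}$$
Near a given $x\in A^c$ only finitely many $Q_i^*$ occur: by (7) the corresponding cubes have diameters comparable to $\operatorname{dist}(x,A)$ and lie in a bounded region, and their interiors are disjoint. So the sums below may be differentiated term by term.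

**Step 2: define $\mathcal E$ and bound its gradient.** Put $\mathcal Ef=f$ on $A$ and $\mathcal Ef=\sum_if(p_i)\varphi_i$ off $A$. Let $\|f\|\le1$. If $x\notin A$, fix $i_0$ with $x\in Q_{i_0}^*$. Since $\sum\nabla\varphi_i=0$,
$$|\nabla\mathcal Ef(x)|=\Big|\sum_i(f(p_i)-f(p_{i_0}))\nabla\varphi_i(x)\Big|\le\sum_{i:\,x\in Q_i^*}\big(|p_i-x|+|x-p_{i_0}|\big)\frac C{\operatorname{diam}Q_i}\le N_d\cdot24\cdot6\,C,$$
where (7) was used twice: each bracket is at most $24\operatorname{dist}(x,A)$, and $\operatorname{dist}(x,A)\le6\operatorname{diam}Q_i$.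

**Step 3: compare with points of $A$.** If $x\notin A$ and $a\in A$, then by (7)
$$|\mathcal Ef(x)-f(a)|\le\sum_i\varphi_i(x)|p_i-a|\le12\operatorname{dist}(x,A)+|x-a|\le13|x-a| .$$

**Step 4: conclude.** Let $x,y\notin A$. If the segment $[x,y]$ misses $A$, integrate the gradient bound along it. Otherwise pass through a point $a\in[x,y]\cap A$ and use Step 3 twice, with $|x-a|+|a-y|=|x-y|$. So $\|\mathcal E\|\le C_0(d)$. Now put $P\delta(x)=\delta(x)$ for $x\in A$ and $P\delta(x)=\sum_i\varphi_i(x)\delta(p_i)$, a finite sum, otherwise. Then $\langle P\mu,f\rangle=\langle\mu,\mathcal Ef\rangle$ for $f\in\mathrm{Lip}_0(A)$, so $P$ is bounded with $P^*=\mathcal E$; it maps into $\mathcal F(A)$ and is the identity on $\mathcal F(A)$. $\square$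

**Theorem 3.** (i) If $M$ is a metric space such that for every ball $B$ of integer radius about $0_M$ the space $\mathcal F(B)$ embeds isomorphically into an $L_1$-space (with any constants), then $\mathcal F(M)\in\mathfrak L$. (ii) If $d\ge2$ and $A\subset\mathbb R^d$ has positive Lebesgue measure, then $\mathcal F(A)\notin\mathfrak L$. So for $M$ as in (i) and $A$ as in (ii), $\mathcal F(A)$ does not embed isomorphically into $\mathcal F(M)$.

*Proof.* (i) The set $M_n$ of Lemma 2 is the closed ball of radius $2^{n+1}$, and is contained in the open ball of radius $2^{n+1}+1$. So, whether balls are read as open or closed, $\mathcal F(M_n)$ embeds into an $L_1$-space, and Lemma 2 gives $\mathcal F(M)\in\mathfrak L$.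

(ii) **Step 1: reduce to a closed planar set that nearly fills $Q$.** We may replace $A$ by $\overline A$, since $\mathcal F(A)=\mathcal F(\overline A)$. By Fubini some $2$-plane parallel to the first two coordinate axes meets $A$ in a set of positive area, and the free space of this slice is (after a change of basepoint) a subspace of $\mathcal F(A)$. As $\mathfrak L$ is closed under subspaces, we may assume $d=2$, $A$ closed. A similarity multiplies the metric by a constant, which does not change $\mathcal F$ up to isometry. Mapping a small square centered at a density point of $A$ onto $Q$, we may assume $|Q\setminus A|\le\eta$, where $\eta\in(0,4\pi^2)$ will be chosen depending only on $\chi$ and $C_0=C_0(2)$. Then $A\cap\overline Q\ne\emptyset$, and we choose the basepoint $o\in A\cap\overline Q$.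

**Step 2: project the waves to $\mathcal F(A)$ and show that they survive.** Let $P,\mathcal E$ be as in Lemma 9, $f_k$ as in Lemma 5, and $h_k=\mathcal E(f_k|_A)$. Then $h_k-f_k$ is $(C_0+1)$-Lipschitz and vanishes on $A$, so $w=\chi(h_k-f_k)$ is Lipschitz and vanishes on $A$. We claim $\nabla w=0$ a.e. on $A$. Almost every $p\in A$ is a density point of $A$ at which $w$ is differentiable. If $v=\nabla w(p)\ne0$, then on the cone $\{q:v\cdot(q-p)\ge\frac12|v||q-p|\}$ we have $w(q)\ge\frac12|v||q-p|-o(|q-p|)>0$ for $q\ne p$ close to $p$. So $A$ misses this cone near $p$, except for $p$ itself; but the cone fills a fixed proportion of every small disc around $p$, contradicting density. Hence, by the definition of $v_k$ through $D$ and by (2),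
$$|\langle v_k,h_k-f_k\rangle|\le\int_{Q\setminus A}|\nabla(\chi(h_k-f_k))|\le C_\chi(C_0+1)\eta\le\tfrac18,$$
if $\eta$ is chosen small enough. By Lemma 5(b), $\langle v_k,f_k\rangle\ge\frac14$ for large $|k|$, so
$$\|Pv_k\|\ge\langle Pv_k,f_k|_A\rangle=\langle v_k,h_k\rangle\ge\tfrac14-\tfrac18=\tfrac18$$
for all but finitely many $k$.

**Step 3: apply Theorem 2.** If $J:\mathcal F(A)\to Y\in\mathfrak L$ satisfied $\|J\mu\|\ge c\|\mu\|$ with $c>0$, then $T=JP:\mathcal F(\mathbb R^2)\to Y$ would satisfy $\|Tv_k\|\ge c/8$ for all but finitely many $k$. With (5) this contradicts Theorem 2. So $\mathcal F(A)\notin\mathfrak L$. The last sentence of the theorem follows because $\mathfrak L$ is closed under isomorphisms and subspaces. $\square$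

## 10. The family $\mathcal F(\mathbb R^a\times\mathbb Z^b)$

Three isomorphism invariants have appeared: the Schur property, membership in $\mathfrak L$, and embeddability into $L_1$. All three can be decided for the products $\mathbb R^a\times\mathbb Z^b$ with the Euclidean distance.

**Theorem 4.** For integers $a,b\ge0$:

1. $\mathcal F(\mathbb R^a\times\mathbb Z^b)$ has the Schur property if and only if $a=0$.
2. $\mathcal F(\mathbb R^a\times\mathbb Z^b)\in\mathfrak L$ if and only if $a\le1$.
3. $\mathcal F(\mathbb R^a\times\mathbb Z^b)$ embeds into an $L_1$-space if and only if $a+b\le1$.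

Consequently, if $\mathcal F(\mathbb R^a\times\mathbb Z^b)\cong\mathcal F(\mathbb R^{a'}\times\mathbb Z^{b'})$, then $\min(a,2)=\min(a',2)$, and $a+b\le1\iff a'+b'\le1$. In particular, for $b\ge1$, $\mathcal F(\mathbb R\times\mathbb Z^b)$ is isomorphic to none of $\mathcal F(\mathbb R^d)$ $(d\ge1)$, $\mathcal F(\mathbb Z^d)$ $(d\ge1)$, $\mathcal F(\mathbb R^d\times\mathbb Z^c)$ $(d\ge2,\ c\ge0)$.

*Proof.* (1) The case $a=0$ is Example 5. If $a\ge1$, the space contains $\mathcal F(\mathbb R)\cong L_1(\mathbb R)$, which does not have the Schur property.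

(2) For $a=1$ this is Section 4. For $a=0$, $\mathcal F(\mathbb Z^b)\subset\mathcal F(\mathbb R\times\mathbb Z^b)\in\mathfrak L$. For $a\ge2$ the space contains $\mathcal F(\mathbb R^2)$, which is not in $\mathfrak L$ by Theorem 1.

(3) If $a+b\le1$, the space is $\mathcal F(\mathbb R)\cong L_1(\mathbb R)$, or $\mathcal F(\mathbb Z)\cong\ell_1$, or $\mathcal F(\text{point})=0$. If $a+b\ge2$, it contains $\mathcal F(\mathbb Z^2)$. If $\mathcal F(\mathbb Z^2)$ embedded into an $L_1$-space, then by Lemma 1 so would $\mathcal F(\mathbb R^2)$; then $\mathcal F(\mathbb R^2)\in\mathfrak L$, contrary to Theorem 1. (That $\mathcal F(\mathbb Z^2)$ does not embed in $L_1$ is due to Naor and Schechtman.)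

For the consequences, all three properties are isomorphism invariants. By (1) and (2), an isomorphism forces $a=0\iff a'=0$ and $a\le1\iff a'\le1$, that is, $\min(a,2)=\min(a',2)$; (3) gives the second condition. Now let $b\ge1$ and consider $\mathcal F(\mathbb R\times\mathbb Z^b)$, where $\min(a,2)=1$ and $a+b\ge2$. The spaces $\mathcal F(\mathbb R^d)$ and $\mathcal F(\mathbb R^d\times\mathbb Z^c)$ with $d\ge2$ have $\min(a',2)=2$, and the spaces $\mathcal F(\mathbb Z^d)$ have $\min(a',2)=0$. Finally, $\mathcal F(\mathbb R)$ has $a'+b'=1$. $\square$
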